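\title{The proportion of double-critical edges in a $5$-chromatic graph}

\begin{abstract}
An edge $uv$ of a graph $G$ is double-critical if deleting $u$ and $v$ lowers the chromatic number by two. By a theorem of Mozhan and of Stiebitz, $K_5$ is the only connected $5$-chromatic graph all of whose edges are double-critical. We show that no other connected $5$-chromatic graph comes close: at most $\frac{10}{11}$ of its edges are double-critical, with equality only for $K_5$ with a pendant edge, and at most $\frac{17}{19}$ if the graph contains no $K_5$. The proof is self-contained and reproves the theorem of Mozhan and Stiebitz.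
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ we write $\chi(G)$ for its chromatic number and $m(G)$ for its number of edges, and $G$ is \emph{$k$-chromatic} if $\chi(G)=k$. Deleting a vertex lowers the chromatic number by at most one, so $\chi(G-u-v)\ge\chi(G)-2$ for any two vertices $u,v$. An edge $uv$ is \emph{double-critical} if it attains this bound, that is, if
\[
\chi(G-u-v)=\chi(G)-2 .
\]
We call every other edge \emph{ordinary}, and we write $D(G)$ and $R(G)=E(G)\setminus D(G)$ for the sets of double-critical and of ordinary edges. A connected graph is \emph{double-critical} if all of its edges are.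

Every complete graph is double-critical, and a theorem of Mozhan and of Stiebitz says that $K_5$ is the only double-critical graph with chromatic number $5$. That statement concerns graphs in which \emph{all} edges are double-critical; it leaves room for graphs in which all but a tiny proportion are. The following problem comes from the paper of Kriesell and Pedersen \cite{KP}.

\begin{quote}
Is there, for every $\varepsilon>0$, a connected non-complete graph $G$ with $\chi(G)=5$ and $|D(G)|\ge(1-\varepsilon)\,m(G)$?
\end{quote}

Connectedness is required, as in the definition of a double-critical graph, to exclude $K_5$ together with isolated vertices. Two examples show what is at stake. The \emph{join} $G_1+G_2$ is obtained from disjoint copies of $G_1$ and $G_2$ by adding all edges between them; no color can appear on both sides, so $\chi(G_1+G_2)=\chi(G_1)+\chi(G_2)$.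

\begin{example}\label{ex:pendant}
Let $G$ be $K_5$ with a pendant edge, that is, $K_5$ and one new vertex joined to one of its vertices. Deleting the ends of an edge of the $K_5$ leaves a triangle and the new vertex, which has degree at most one, so the chromatic number drops to $3$. Deleting the ends of the pendant edge leaves $K_4$. Hence exactly $10$ of the $11$ edges are double-critical.
\end{example}

\begin{example}\label{ex:join}
Let $\ell\ge5$ be odd and let $G=C_\ell+K_2$. Then $\chi(G)=3+2=5$, $m(G)=3\ell+1$, and $G$ contains no $K_5$, because a clique has at most two vertices on the cycle. Deleting the two vertices of the $K_2$ leaves $C_\ell$, and deleting one of them together with a vertex of the cycle leaves the join of a path with a vertex; both graphs are $3$-chromatic. Deleting the ends of an edge of the cycle leaves the join of $K_2$ with a path on $\ell-2\ge3$ vertices, which is $4$-chromatic. So $2\ell+1$ of the $3\ell+1$ edges are double-critical. The proportion is $\frac{11}{16}$ for $\ell=5$ and decreases to $\frac23$.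
\end{example}

The first example has a high proportion but cannot be enlarged with profit: we shall see that whatever is attached to a $K_5$ consists of ordinary edges. The second shows that the number of double-critical edges is unbounded and can exceed two thirds of all edges in arbitrarily large graphs. So the problem does not reduce to finitely many graphs, and a negative answer, which both examples suggest, requires that ordinary edges be found in proportion to the double-critical ones. The answer is indeed negative.

\begin{theorem}\label{thm:main}
Let $G$ be a connected non-complete graph with $\chi(G)=5$. Then $|D(G)|\le\frac{10}{11}\,m(G)$, with equality if and only if $G$ is $K_5$ with a pendant edge. If moreover $K_5\not\subseteq G$, then $|D(G)|\le\frac{17}{19}\,m(G)$.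
\end{theorem}

Thus for $0<\varepsilon<\frac1{11}$ no graph as in the problem exists, and a connected $5$-chromatic graph with more than $\frac{10}{11}$ of its edges double-critical is $K_5$. We do not claim that the constant $\frac{17}{19}$ is optimal; the best example without $K_5$ that we can offer is $C_5+K_2$, with proportion $\frac{11}{16}$.

The proof does not use the theorem of Mozhan and Stiebitz, and that theorem follows: a double-critical $5$-chromatic graph has $|D(G)|=m(G)>\frac{10}{11}\,m(G)$, so it is complete, and hence it is $K_5$.

A graph is \emph{$k$-critical} if it is $k$-chromatic and each of its proper subgraphs has smaller chromatic number. The substance of Theorem~\ref{thm:main} is the following bound.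

\begin{theorem}\label{thm:critical}
If $G\ne K_5$ is $5$-critical, then $|D(G)|\le\frac{17}{2}\,|R(G)|$; equivalently, $|D(G)|\le\frac{17}{19}\,m(G)$.
\end{theorem}

The two forms are equivalent because $m(G)=|D(G)|+|R(G)|$. Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:critical}. Section~\ref{sec:tools} gives the two properties of double-critical edges on which everything rests and shows the method for chromatic number $4$, where it takes a few lines; this explains the division into the three cases treated in Sections~\ref{sec:K4}--\ref{sec:bip}.

Throughout, $N(v)$ is the set of neighbors of $v$, $\deg(v)=|N(v)|$, and $G_v$ is the subgraph of $G$ induced by $N(v)$. A \emph{$j$-coloring} is a map from the vertex set to $\{1,\dots,j\}$ that gives adjacent vertices different colors; a color class may be empty.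

\section{Reduction to critical graphs}\label{sec:reduction}

We use three standard facts. Every $k$-chromatic graph contains a $k$-critical subgraph, namely a minimal subgraph of chromatic number $k$. A $k$-critical graph $G$ has minimum degree at least $k-1$, since a $(k-1)$-coloring of $G-v$ extends to $v$ if $\deg(v)\le k-2$. And a $k$-critical graph other than $K_k$ contains no $K_k$, which would be a $k$-chromatic proper subgraph.

Passing to a critical subgraph loses edges, but only ordinary ones.

\begin{lemma}\label{lem:subgraph}
Let $H$ be a subgraph of $G$ with $\chi(H)=\chi(G)=k$. Then $D(G)\subseteq D(H)$.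
\end{lemma}

\begin{proof}
Let $uv\in D(G)$. A $(k-2)$-coloring of $G-u-v$, extended by one new color on both $u$ and $v$, is a $(k-1)$-coloring of $G$ minus the edge $uv$. Since $\chi(H)=k$, the graph $H$ is not contained in $G$ minus the edge $uv$, so $uv\in E(H)$. Finally $k-2\le\chi(H-u-v)\le\chi(G-u-v)=k-2$, so $uv\in D(H)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:critical}]
Let $H$ be a $5$-critical subgraph of $G$.

Suppose that $H\ne K_5$; this is always so if $K_5\not\subseteq G$. By Lemma~\ref{lem:subgraph} and Theorem~\ref{thm:critical},
\[
|D(G)|\le|D(H)|\le\tfrac{17}{19}\,m(H)\le\tfrac{17}{19}\,m(G)<\tfrac{10}{11}\,m(G),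
\]
the last step because $17\cdot11=187<190=10\cdot19$.

Suppose that $H=K_5$. Then $|D(G)|\le10$ by Lemma~\ref{lem:subgraph}. Since $G$ is not complete, it has a vertex outside $H$, and since $G$ is connected, it has an edge outside $H$; this is the only use of these two hypotheses. So $m(G)\ge11$ and $|D(G)|\le10\le\frac{10}{11}\,m(G)$. Equality forces $m(G)=11$. Then $G$ is connected and has exactly one edge outside $H$, so it is $K_5$ with a pendant edge. For that graph equality holds by Example~\ref{ex:pendant}.
\end{proof}

\section{Two properties of double-critical edges, and the $4$-chromatic case}\label{sec:tools}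

The first property restricts where double-critical edges can lie; the second says what such an edge forces around it.

\begin{lemma}\label{lem:tools}
Let $\chi(G)=k\ge3$ and $xy\in D(G)$.
\begin{enumerate}
\item[(a)] Every subgraph of $G$ of chromatic number at least $k-1$ contains $x$ or $y$.
\item[(b)] In every $(k-2)$-coloring of $G-x-y$, each color class contains a common neighbor of $x$ and $y$. In particular $|N(x)\cap N(y)|\ge k-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $G-x-y$ is $(k-2)$-colorable. For (b), suppose that a class $A$ contains no common neighbor of $x$ and $y$. Then $\{x\}\cup(A\setminus N(x))$ is independent, and so is $\{y\}\cup(A\cap N(x))$, because no vertex of $A\cap N(x)$ is adjacent to $y$. These two sets and the other $k-3$ classes form a $(k-1)$-coloring of $G$, which contradicts $\chi(G)=k$.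
\end{proof}

Part (a) is a supply of ordinary edges: once a $(k-1)$-chromatic subgraph $F$ is fixed, every edge that avoids $F$ is ordinary. If $F$ is small, few edges can meet it, and the minimum degree produces many edges that avoid it. One chromatic number lower, this is the whole proof.

\begin{example}\label{ex:four}
Let $G\ne K_4$ be $4$-critical; we show that $|D(G)|\le7\,|R(G)|$. We may assume that there is an edge $xy\in D(G)$. By Lemma~\ref{lem:tools}(b) it lies in a triangle $T$, and by Lemma~\ref{lem:tools}(a) every double-critical edge meets $T$. Let $t\ge1$ be the number of vertices outside $T$. Each of them has at most two neighbors in $T$, as $K_4\not\subseteq G$, so $|D(G)|\le3+2t$. Each of them has degree at least $3$, hence a neighbor outside $T$, and the edge to that neighbor is ordinary. An edge has two ends, so $|R(G)|\ge t/2$, and $|R(G)|\ge1$. Therefore $|D(G)|\le3+4\,|R(G)|\le7\,|R(G)|$.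
\end{example}

For $k=5$ the first step breaks down. A double-critical edge has three common neighbors of three different colors, but these need not be adjacent to one another, so $G$ need not contain a $K_4$. The next simplest $4$-chromatic graphs are the \emph{odd wheels}: a vertex $x$ joined to all vertices of an odd cycle, which lies in $G_x$. (The cycle needs three colors and $x$ a fourth; $K_4$ is the wheel over a triangle.) A wheel can be large, so that many edges meet it, and the count becomes more delicate. Finally, $G$ may contain no odd wheel at all, which means that every $G_x$ is bipartite, since a graph is bipartite if and only if it has no odd cycle; then we do without part (a) and extract everything from part (b).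

From now on $G\ne K_5$ is $5$-critical, $D=D(G)$, $R=R(G)$ and $m=m(G)$. Criticality enters only through the facts that $\chi(G)=5$, that $K_5\not\subseteq G$, and that all degrees are at least $4$. We write $\deg_D(v)$ and $\deg_R(v)$ for the numbers of double-critical and of ordinary edges at $v$, and $N_D(v)$ for the set of vertices $w$ with $vw\in D$. Theorem~\ref{thm:critical} follows from Propositions~\ref{prop:A}, \ref{prop:B} and~\ref{prop:C} below, whose hypotheses cover all cases: $G$ contains $K_4$; or it does not and some $G_x$ is not bipartite; or every $G_x$ is bipartite.

\section{Graphs containing $K_4$}\label{sec:K4}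

The count of Example~\ref{ex:four} carries over. It gives the constant $\frac{17}2$ at once for large graphs, and a few small orders need separate attention.

\begin{lemma}\label{lem:seven}
$|V(G)|\ge7$.
\end{lemma}

\begin{proof}
A $5$-chromatic graph has at least five vertices, and if it has exactly five it is $K_5$, since two non-adjacent vertices could share a color. Suppose that $|V(G)|=6$. Two disjoint edges of the complement $\overline G$ would give a coloring of $G$ with classes of sizes $2,2,1,1$, and a triangle of $\overline G$ one with classes of sizes $3,1,1,1$; so $\overline G$ has neither. Edges that pairwise intersect and contain no triangle have a common vertex $c$: if two of them are $ca$ and $cb$, an edge meeting both and avoiding $c$ is $ab$, which completes a triangle. Then $G-c=K_5$, a contradiction.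
\end{proof}

The bound is attained by $C_5+K_2$, which is $5$-critical: deleting an edge of the cycle leaves the join of a path with $K_2$, and deleting a double-critical edge lowers the chromatic number, as in the proof of Lemma~\ref{lem:subgraph}.

\begin{proposition}\label{prop:A}
If $K_4\subseteq G$, then $|D|\le\frac{17}2\,|R|$.
\end{proposition}

\begin{proof}
Let $K$ be the vertex set of a $K_4$, call the vertices outside $K$ \emph{outer}, and let $t=|V(G)|-4$ be their number; $t\ge3$ by Lemma~\ref{lem:seven}. By Lemma~\ref{lem:tools}(a) every double-critical edge meets $K$. An outer vertex has at most three neighbors in $K$, as $K_5\not\subseteq G$, and at least four neighbors in all, so it is joined to another outer vertex by an ordinary edge. Hence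
\[
|D|\le6+3t\qquad\text{and}\qquad|R|\ge t/2 .
\]
If $t\ge5$, then $\frac{17}2|R|\ge\frac{17}4t=3t+\frac54t\ge3t+6\ge|D|$. If $t=3$, then $|R|\ge2$ and $|D|\le15\le17\le\frac{17}2|R|$. If $t=4$, then $|D|\le18$ and $|R|\ge2$, and it suffices to exclude $|R|=2$, since $\frac{17}2\cdot3>18$.

So let $t=4$ and $|R|=2$. The edges between outer vertices are ordinary and cover all four outer vertices, so they form a perfect matching $v_1v_2$, $v_3v_4$. Each outer vertex $v$ then has exactly three neighbors in $K$; let $\varphi(v)\in K$ be its non-neighbor. If $\varphi(v_1)=\varphi(v_2)$, then $(K\setminus\{\varphi(v_1)\})\cup\{v_1,v_2\}$ spans a $K_5$. So $\varphi(v_1)\ne\varphi(v_2)$, and $\varphi(v_3)\ne\varphi(v_4)$ for the same reason. Give the vertices of $K$ four different colors and each outer vertex $v$ the color of $\varphi(v)$. This is a $4$-coloring of $G$, a contradiction.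
\end{proof}

\section{Graphs containing an odd wheel but no $K_4$}\label{sec:wheel}

\begin{proposition}\label{prop:B}
If $K_4\not\subseteq G$ and $G_x$ is not bipartite for some vertex $x$, then $|D|\le8\,|R|$.
\end{proposition}

Assume the hypotheses of the proposition throughout this section. Let $C=u_0u_1\cdots u_{\ell-1}$, with indices in $\mathbb Z_\ell$, be a shortest odd cycle of $G_x$. A triangle in $G_x$ would form a $K_4$ with $x$, so $\ell\ge5$. A chord would split $C$ into two shorter cycles whose lengths add up to the odd number $\ell+2$, one of them odd; so $C$ is induced. Put
\[
S=N(x)\setminus V(C),\qquad Z=V(G)\setminus(N(x)\cup\{x\}),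
\]
so that $V(G)$ is the disjoint union of $\{x\}$, $V(C)$, $S$ and $Z$. Lemma~\ref{lem:tools}(a), applied to the wheel on $\{x\}\cup V(C)$, gives:
\begin{equation}\label{eq:avoid}
\text{every edge with both ends in $S\cup Z$ is ordinary.}
\end{equation}

We sort the edges by position. Let $\delta_{CC}$, $\delta_{CZ}$ and $\delta_S$ be the numbers of double-critical edges that lie on $C$, that join $C$ to $Z$, and that have an end in $S$; let $\rho_{CC}$, $\rho_{CZ}$ and $\rho_S$ be the corresponding numbers of ordinary edges; and let $\rho_{ZZ}$ be the number of edges inside $Z$, all ordinary by \eqref{eq:avoid}. The four kinds of ordinary edges are disjoint. A double-critical edge not counted so far joins $x$ to $C$, since $C$ is induced and $x$ has no neighbor in $Z$. Therefore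
\begin{equation}\label{eq:count}
\rho_{CC}+\rho_{CZ}+\rho_{ZZ}+\rho_S\le|R|,\qquad \ell=\delta_{CC}+\rho_{CC},\qquad |D|\le\ell+\delta_{CC}+\delta_{CZ}+\delta_S .
\end{equation}
We bound $\delta_S$, $\delta_{CZ}$ and $\delta_{CC}$ in turn.

\subsection*{Edges at $S$}

A vertex of $S$ behaves like an outer vertex in Section~\ref{sec:K4}: because $C$ is a \emph{shortest} odd cycle of $G_x$, it has at most three neighbors on the wheel.

\begin{lemma}\label{lem:S}
$\delta_S\le6\rho_S$.
\end{lemma}

\begin{proof}
Let $s\in S$. Two neighbors of $s$ on $C$ divide $C$ into an arc of odd length $p$ and an arc of even length $\ell-p\ge2$. The odd arc and $s$ form an odd cycle of length $p+2$ in $G_x$, so $p+2\ge\ell$, and the two arcs have lengths $2$ and $\ell-2$. Suppose that $s$ has three neighbors on $C$. They divide $C$ into three arcs, each of length $2$ or $\ell-2$. An arc of length $\ell-2$ would leave length $1$ for each of the other two, and $1\notin\{2,\ell-2\}$; so all three have length $2$ and $\ell=6$, which is not odd. Hence $s$ has at most two neighbors on $C$.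

By \eqref{eq:avoid} the double-critical edges at $s$ go to $\{x\}\cup V(C)$, so $\deg_D(s)\le3$, and $\deg_R(s)\ge1$ because $\deg(s)\ge4$. Summing over $s\in S$ gives $\delta_S\le3|S|$ and $|S|\le\sum_{s\in S}\deg_R(s)\le2\rho_S$.
\end{proof}

\subsection*{Edges from $C$ to $Z$}

A vertex of $Z$ may have many neighbors on $C$, so its degree tells us nothing. Instead we use colorings. If $zu_i\in D$ with $z\in Z$, then in a $3$-coloring of $G-z-u_i$ the vertex $x$ takes one color and the path $C-u_i$ alternates between the other two. The coloring of the wheel is thus determined up to the names of the colors, and the color of a vertex of $Z$ is restricted by its neighbors on the path. The following definition records when it is not forced.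

A set $J\subseteq V(C)$ is \emph{one-sided at $u_i$} if $J\setminus\{u_i\}$ lies in one class of the bipartition of the path $C-u_i=u_{i+1}u_{i+2}\cdots u_{i+\ell-1}$, that is, if the numbers $j\in\{1,\dots,\ell-1\}$ with $u_{i+j}\in J$ all have the same parity. Subsets of a set that is one-sided at $u_i$ are one-sided at $u_i$.

\begin{lemma}\label{lem:Zedge}
Let $z\in Z$ and $zu_i\in D$.
\begin{enumerate}
\item[(a)] Some $z'\in Z$ is adjacent to both $z$ and $u_i$.
\item[(b)] If $ww'$ is an edge inside $Z$ and $z\notin\{w,w'\}$, then $N(w)\cap V(C)$ or $N(w')\cap V(C)$ is one-sided at $u_i$.
\end{enumerate}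
\end{lemma}

\begin{proof}
Let $g$ be a $3$-coloring of $G-z-u_i$ with $g(x)=1$; the path $C-u_i$ is colored alternately $2$ and $3$.

(a) By Lemma~\ref{lem:tools}(b), $z$ and $u_i$ have a common neighbor $z'$ of color $1$. It is not $x$, because $x$ is not adjacent to $z$, and it is not adjacent to $x$, because $g(z')=g(x)$. So $z'\in Z$.

(b) If $v\in Z\setminus\{z\}$ and $N(v)\cap V(C)$ is not one-sided at $u_i$, then $v$ has neighbors of colors $2$ and $3$, so $g(v)=1$. The adjacent vertices $w$ and $w'$ do not both have color $1$.
\end{proof}

Part (a) assigns to each double-critical edge $zu_i$ an ordinary edge $e=zz'$ both of whose ends are adjacent to $u_i$. The difficulty is that one edge $e$ might be assigned for many different indices $i$. Part (b) and the parity of $\ell$ prevent this. For $\ell=5$ the set $\{u_0,u_2,u_4\}$ is one-sided at $u_0$ (differences $2,4$) and at $u_4$ (differences $1,3$), but not at $u_2$ (differences $2,3$). This is the general behavior.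

\begin{lemma}\label{lem:parity}
A set $J\subseteq V(C)$ is one-sided at no more than two of its own elements.
\end{lemma}

\begin{proof}
Suppose that $J$ is one-sided at three of its elements. They divide $C$ into three arcs, of lengths $p_1,p_2,p_3$ in cyclic order, with $p_1+p_2+p_3=\ell$. Seen from the first vertex of the arc of length $p_1$, the other two elements have differences $p_1$ and $p_1+p_2$; these have the same parity, so $p_2$ is even. The same argument at the other two elements shows that $p_3$ and $p_1$ are even. Then $\ell$ is even, a contradiction.
\end{proof}

Lemma~\ref{lem:Zedge}(b) for the edge $zu_i$ says nothing about $e=zz'$, because $z$ is deleted from the colored graph. To apply it to $e$ we need a double-critical edge from $u_i$ to a vertex of $Z$ other than $z$ and $z'$. It exists when $u_i$ sends at least three double-critical edges to $Z$; the remaining indices cost at most $2$ each.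

\begin{lemma}\label{lem:CZ}
$\delta_{CZ}\le2\ell+4\rho_{ZZ}$.
\end{lemma}

\begin{proof}
Let $Z_i=\{z\in Z: zu_i\in D\}$, so that $\delta_{CZ}=\sum_i|Z_i|$. The indices with $|Z_i|\le2$ contribute at most $2\ell$. It remains to show that there are at most $4\rho_{ZZ}$ pairs $(z,i)$ with $z\in Z_i$ and $|Z_i|\ge3$.

For an edge $e=ww'$ inside $Z$ let $J_e=N(w)\cap N(w')\cap V(C)$. Given a pair $(z,i)$, take $z'$ as in Lemma~\ref{lem:Zedge}(a) and put $e=zz'$; then $u_i\in J_e$. Choose $z''\in Z_i\setminus\{z,z'\}$. Lemma~\ref{lem:Zedge}(b), applied to the double-critical edge $z''u_i$ and to $e$, shows that $N(z)\cap V(C)$ or $N(z')\cap V(C)$ is one-sided at $u_i$; so is their common subset $J_e$. Thus $(z,i)$ is mapped to a pair $(e,i)$ such that $J_e$ is one-sided at its element $u_i$. By Lemma~\ref{lem:parity} there are at most $2\rho_{ZZ}$ such pairs $(e,i)$, and each has at most two preimages, because $z$ is an end of $e$.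
\end{proof}

\subsection*{Edges of $C$}

The bounds so far contain the term $\ell=\delta_{CC}+\rho_{CC}$, so it remains to pay for the double-critical edges of the cycle. Each of them determines a vertex of $Z$ that belongs to it alone, and that vertex lies on two ordinary edges. Here the absence of $K_4$ is used twice.

\begin{lemma}\label{lem:CC}
$2\delta_{CC}\le\rho_{CZ}+2\rho_{ZZ}$.
\end{lemma}

\begin{proof}
Let $u_iu_{i+1}\in D$ and let $h$ be a $3$-coloring of $G-u_i-u_{i+1}$ with $h(x)=1$. The path $u_{i+2}u_{i+3}\cdots u_{i-1}$ has an odd number $\ell-2\ge3$ of vertices and alternates between the other two colors, so its two ends have the same color. Call this color $2$; the vertices of color $3$ on the path are $u_{i+3},u_{i+5},\dots,u_{i-2}$. By Lemma~\ref{lem:tools}(b), $u_i$ and $u_{i+1}$ have a common neighbor $z_i$ of color $2$. Then $z_i\ne x$, and $z_i$ is not adjacent to $x$, since otherwise $x,z_i,u_i,u_{i+1}$ would span a $K_4$. So $z_i\in Z$.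

The reason for choosing color $2$ is that
\[
N(z_i)\cap V(C)\subseteq\{u_i,u_{i+1}\}\cup\{u_{i+3},u_{i+5},\dots,u_{i-2}\},
\]
and $u_i,u_{i+1}$ is the only pair of consecutive vertices of $C$ in the set on the right. So $z_i$ determines $i$: different edges of $C$ give different vertices $z_i$.

We claim that the number of ordinary edges among $z_iu_i$, $z_iu_{i+1}$ plus the number of edges inside $Z$ at $z_i$ is at least $2$. If both $z_iu_i$ and $z_iu_{i+1}$ are ordinary, there is nothing to prove. If exactly one is double-critical, Lemma~\ref{lem:Zedge}(a) gives an edge inside $Z$ at $z_i$. If both are double-critical, Lemma~\ref{lem:Zedge}(a) gives neighbors $w,w'\in Z$ of $z_i$ with $w$ adjacent to $u_i$ and $w'$ adjacent to $u_{i+1}$, and $w\ne w'$, since otherwise $z_i,w,u_i,u_{i+1}$ would span a $K_4$.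

Sum the claim over all $i$ with $u_iu_{i+1}\in D$. As the vertices $z_i$ are distinct, an ordinary edge from $C$ to $Z$ is counted at most once and an edge inside $Z$ at most twice.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
By \eqref{eq:count} and Lemmas~\ref{lem:S}, \ref{lem:CZ} and~\ref{lem:CC},
\begin{align*}
|D|&\le3\ell+\delta_{CC}+4\rho_{ZZ}+6\rho_S
=4\delta_{CC}+3\rho_{CC}+4\rho_{ZZ}+6\rho_S\\
&\le2\rho_{CZ}+3\rho_{CC}+8\rho_{ZZ}+6\rho_S\le8\,|R| .\qedhere
\end{align*}
\end{proof}

\section{Graphs with bipartite neighborhoods}\label{sec:bip}

\begin{proposition}\label{prop:C}
If $G_v$ is bipartite for every vertex $v$, then $|D|\le\frac{17}2\,|R|$.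
\end{proposition}

Assume the hypothesis of the proposition throughout this section. No convenient $4$-chromatic subgraph is at hand, so we look for a constraint on $3$-colorings that conflicts with Lemma~\ref{lem:tools}(b). In a $3$-coloring, the neighbors of a vertex $u$ use only two colors, so the coloring alternates along every path in $G_u$. Vertices that are connected in $G_u$ and lie on the same side of its bipartition therefore have the same color. When $x$ is deleted, what matters is connectivity in $G_u-x$.

For adjacent vertices $x$ and $u$, the components of $G_u-x$ divide $N(x)\cap N(u)$ into nonempty sets, the intersections of $N(x)$ with those components that meet $N(x)$. We call these sets the \emph{bundles of $u$ at $x$} and denote their number by $t_x(u)$. For instance, $t_x(u)=1$ if $G_u$ is $2$-connected, and $t_x(u)$ is the degree of $x$ in $G_u$ if $G_u$ is a tree. We estimate the numbers $t_x(y)$ in two ways. For fixed $x$, colorings show that they are large on average (Lemma~\ref{lem:lower}); for fixed $y$, the block structure of $G_y$ shows that they are small on average (Lemma~\ref{lem:upper}). If all edges were double-critical, the two lemmas would say that the average is at least $2$ and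 at most $\frac85$.

\subsection*{Bundles at a fixed vertex}

\begin{lemma}\label{lem:bundle}
Let $(P,Q)$ be a bipartition of $G_x$, let $u,y\in P$ be distinct, and let $g$ be a $3$-coloring of $G-x-y$. Then $g$ is constant on each bundle of $u$ at $x$.
\end{lemma}

\begin{proof}
Let $q,q'$ lie in the same bundle and let $\pi$ be a path from $q$ to $q'$ in $G_u-x$. Since $u$ and $y$ are on the same side of the bipartite graph $G_x$, they are not adjacent; so $\pi$ avoids $y$ as well as $x$, and $g$ is defined on $\pi$. All vertices of $\pi$ are adjacent to $u$, so $g$ alternates along $\pi$ between the two colors other than $g(u)$. In the bipartite graph $G_u$ both $q$ and $q'$ are adjacent to $x$, so they lie on the same side and $\pi$ has even length. Hence $g(q)=g(q')$.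
\end{proof}

The bundles of the vertices of $P$ are subsets of $Q$. If $xy\in D$ and $y\in P$, then $N(x)\cap N(y)$ receives three colors, while the bundles of the other vertices of $P$ are monochromatic. So $N(x)\cap N(y)$ contains three vertices no two of which are linked by a chain of such bundles. The coloring changes with $y$, but this conclusion does not mention it, and it can be accumulated. Consider the extreme case in which all edges at $x$ are double-critical and $t_x(y)=1$ for all $y\in N(x)$. Start with the partition of $Q$ into singletons and glue along the bundles of the vertices of $P$, one vertex at a time. Each step fuses at least three classes into one, so $2|P|\le|Q|$; by symmetry $2|Q|\le|P|$, which is absurd. The next lemma is the weighted form of this argument.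

\begin{lemma}\label{lem:lower}
For every vertex $x$, $\displaystyle\sum_{y\in N_D(x)}\bigl(3-t_x(y)\bigr)\le\deg(x)$.
\end{lemma}

\begin{proof}
Let $(P,Q)$ be a bipartition of $G_x$ and let $y_1,\dots,y_p$ be the elements of $P\cap N_D(x)$. For $0\le j\le p$ let $\Pi_j$ be the finest partition of $Q$ in which every bundle of $y_1,\dots,y_j$ at $x$ lies inside one class; its classes are the components of the hypergraph on $Q$ formed by these bundles. Let $c_j$ be the number of classes, so $c_0=|Q|$.

Fix $j\ge1$, put $y=y_j$, and let $g$ be a $3$-coloring of $G-x-y$. By Lemma~\ref{lem:bundle}, $g$ is constant on the bundles of $y_1,\dots,y_{j-1}$, hence on the classes of $\Pi_{j-1}$. By Lemma~\ref{lem:tools}(b), $g$ takes three values on $N(x)\cap N(y)$. So this set meets $s\ge3$ classes of $\Pi_{j-1}$. The partition $\Pi_j$ arises from $\Pi_{j-1}$ by gluing along the bundles of $y$, whose union is $N(x)\cap N(y)$. The classes that miss this set are unchanged. The other $s$ classes are fused into new classes, each of which meets $N(x)\cap N(y)$ and so contains a whole bundle of $y$; there are at most $t_x(y)$ of these. Therefore $c_{j-1}-c_j\ge s-t_x(y_j)\ge3-t_x(y_j)$, and summing over $j$ gives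
\[
\sum_{y\in P\cap N_D(x)}\bigl(3-t_x(y)\bigr)\le c_0-c_p\le|Q| .
\]
With the roles of $P$ and $Q$ exchanged, the sum over $Q\cap N_D(x)$ is at most $|P|$. Add the two inequalities.
\end{proof}

\subsection*{Blocks of a neighborhood}

Now fix $y$ and let $x$ vary over $L=G_y$. The number $t_x(y)$ depends only on the graph $L$ and its vertex $x$, and it counts blocks. We recall the facts needed. By a \emph{block} of $L$ we mean a maximal connected subgraph that has at least one edge and no cut vertex of its own. A block is either a single edge that lies on no cycle of $L$, called a \emph{bridge}, or a $2$-connected graph. Every edge lies in exactly one block, two distinct edges lie in the same block if and only if they lie on a common cycle, and every cycle lies in one block. We use two consequences.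

First, two edges $xw$ and $xw'$ of $L$ lie on a common cycle if and only if $w$ and $w'$ are in the same component of $L-x$. Hence $t_x(y)$ is the number of blocks of $L$ that contain $x$. Second, choose a spanning tree in each block. The union of these trees, on the vertex set $V(L)$, has the same components as $L$ and contains no cycle, because a cycle would lie in one block. Counting its edges gives $\sum_B(|V(B)|-1)=d-c$, where $B$ runs over the blocks, $d=|V(L)|=\deg(y)$, and $c$ is the number of components of $L$. If $L$ has $b$ blocks, then
\begin{equation}\label{eq:blocks}
\sum_{x\in N(y)}t_x(y)=\sum_B|V(B)|=d-c+b .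
\end{equation}

Every block has at least two vertices, so $b\le d-c$ and the sum \eqref{eq:blocks} is at most $2d-2$. This is below the average $2$, and with Lemma~\ref{lem:lower} it already shows that $R\ne\emptyset$; but the gain of $2$ per vertex yields only $|R|\ge|V(G)|/3$, a bound in terms of vertices and not of edges. We need a gain proportional to $d$. The value $2d-2$ is attained when $L$ is a tree, so the obstacle is a large number of bridges. A graph with many bridges and few other blocks has many vertices of degree at most $2$, and by Lemma~\ref{lem:tools}(b) such a vertex of $L$ is joined to $y$ by an ordinary edge.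

\begin{lemma}\label{lem:bridges}
Let $L$ be a graph with $\alpha$ bridges, $\beta$ blocks that are not bridges, and $\nu$ vertices of degree at most $2$. Then $\alpha\le2(\beta+\nu)$.
\end{lemma}

\begin{proof}
Let $\alpha>0$. Delete all bridges from $L$, contract each component of the result to a node, and restore the bridges as edges between nodes. A loop or a cycle in the resulting graph would give a cycle of $L$ through a bridge, so it is a forest with $\alpha$ edges. Let $F$ be this forest without its isolated nodes. We divide the nodes of $F$ into three types.

A node of the first type comes from a component with at least two vertices. Such a component contains an edge that is not a bridge, hence the whole block of that edge, and different components contain different blocks; so there are at most $\beta$ nodes of the first type. Every other node is a single vertex $v$ all of whose edges are bridges, so its degree in $F$ equals its degree in $L$. It is of the second type if this degree is at most $2$, and of the third type otherwise. There are at most $\nu$ nodes of the second type.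

A forest has fewer edges than nodes, so $\sum_{v}(\deg_F(v)-2)<0$. As $F$ has no isolated nodes, only leaves contribute negative terms, each $-1$, while each node of degree at least $3$ contributes at least $1$. So there are fewer nodes of the third type than leaves. Leaves are of the first or second type, so there are at most $\beta+\nu$ of them. Altogether $F$ has at most $2(\beta+\nu)$ nodes, and $\alpha$ is smaller than the number of nodes.
\end{proof}

\begin{lemma}\label{lem:upper}
For every vertex $y$, $\displaystyle\sum_{x\in N(y)}t_x(y)\le\tfrac85\deg(y)+\tfrac45\deg_R(y)$.
\end{lemma}

\begin{proof}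
Let $L=G_y$, let $d$, $c$, $b$ be as in \eqref{eq:blocks} and $\alpha$, $\beta$, $\nu$ as in Lemma~\ref{lem:bridges}, so $b=\alpha+\beta$. The degree of $x$ in $L$ is $|N(x)\cap N(y)|$, which is at least $3$ if $xy\in D$; hence $\nu\le\deg_R(y)$. A block that is not a bridge contains a cycle, and $L$ is bipartite, so such a block has at least four vertices. Therefore $d\ge d-c=\sum_B(|V(B)|-1)\ge\alpha+3\beta$. With Lemma~\ref{lem:bridges},
\[
b-\tfrac35d\le\alpha+\beta-\tfrac35(\alpha+3\beta)=\tfrac25\alpha-\tfrac45\beta\le\tfrac45(\beta+\nu)-\tfrac45\beta=\tfrac45\nu\le\tfrac45\deg_R(y);
\]
the coefficient $\frac35$ is the one for which $\beta$ cancels. By \eqref{eq:blocks} the sum in the statement is at most $d+b\le\frac85d+\frac45\deg_R(y)$.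
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Sum Lemma~\ref{lem:lower} over all $x$. Each double-critical edge occurs twice, so the terms $3$ add up to $6|D|$, and the right-hand sides add up to $2m$. Exchange the order of summation, extend the inner sum from $N_D(y)$ to $N(y)$, which is allowed because $t_x(y)\ge0$, and apply Lemma~\ref{lem:upper}:
\[
6|D|\le2m+\sum_y\sum_{x\in N_D(y)}t_x(y)\le2m+\tfrac{16}5m+\tfrac85|R|=\tfrac{26}5\bigl(|D|+|R|\bigr)+\tfrac85|R| .
\]
Hence $\frac45|D|\le\frac{34}5|R|$, that is, $|D|\le\frac{17}2|R|$.
\end{proof}

Propositions~\ref{prop:A}, \ref{prop:B} and~\ref{prop:C} prove Theorem~\ref{thm:critical}, and with it Theorem~\ref{thm:main}.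

\begin{thebibliography}{9}

\bibitem{KP}
Matthias Kriesell and Anders Sune Pedersen,
\emph{On graphs double-critical with respect to the colouring number},
arXiv:1108.1036 (2011).

\end{thebibliography}
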